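
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Cusp forms generated by theta series are not always stable under $T(p)$}


\begin{abstract}
Fix an even rank, a level $N$ and a rational square class of discriminants, and consider the space $V$ spanned by the theta series of all positive definite integral quadratic forms with these invariants. We show that a Hecke operator $T(p)$, with $p\nmid N$ and $\chi(p)=-1$ for the nebentype character $\chi$, need not map the cusp forms in $V$ into $V$. An explicit example is in degree $1$, rank $4$, level $125$, with $p=2$, and is built from sublattices of $A_4$. The same phenomenon occurs for every prime $\ell\equiv1\bmod 4$ and every prime $p$ that is a quadratic nonresidue modulo $\ell$, for all but finitely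 many of the levels $\ell^{2k+3}$. The proof follows a character of a compact open subgroup of $SL_2(\mathbb Q_\ell)$: the operator $T(p)$ moves it to a character that does not occur in the Weil representation of the quadratic space that positivity forces on us.
\end{abstract}

\section{The question and the answer}

\subsection{The question}
Let $m$ be an even positive integer and $q(x)=\frac12x^tAx$ a positive definite integral quadratic form of rank $m$. Thus $A\in M_m(\mathbb Z)$ is symmetric, positive definite and \emph{even}, that is, it has even diagonal entries. The \emph{level} of $q$ is the smallest positive integer $N$ such that $NA^{-1}$ is again even, and the \emph{discriminant invariant} is $D_q=(-1)^{m/2}\det A$. The degree $n$ theta series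
\[
\theta^{(n)}_q(Z)=\sum_{X\in M_{m,n}(\mathbb Z)}\exp\bigl(\pi i\,\mathrm{tr}(X^tAXZ)\bigr)
\]
is a Siegel modular form of weight $m/2$ for $\Gamma_0^{(n)}(N)\subseteq Sp_n(\mathbb Z)$ with nebentype $\chi(d)=\bigl(\frac{D_q}{d}\bigr)$. For a prime $p\nmid N$ one has the usual generators $T(p),T_i(p^2)$ of the $p$-part of the Hecke algebra. Their action on such theta series is known except in the case $n<\frac m2$, $\chi(p)=-1$, and for that case Katsurada and Schulze-Pillot \cite{KSP} pose the following question.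

Let $V$ be the linear span of the $\theta^{(n)}_{q'}$, where $q'$ runs over all positive definite integral quadratic forms of rank $m$ and level $N$ with $D_{q'}\in D_q(\mathbb Q^\times)^2$, and put $S=V\cap\{\text{cusp forms}\}$.

\begin{question}
Does $T(p)S\subseteq S$ hold for all $q,m,n,p$ with $n<\frac m2$, $p\nmid N$ and $\chi(p)=-1$?
\end{question}

Since $T(p)$ maps cusp forms to cusp forms, the question is whether $T(p)S\subseteq V$. To see what is special about $\chi(p)=-1$, let $L=\mathbb Z^m$ be the lattice of $q$. If $\chi(p)=1$, the quadratic space $L/pL$ over $\mathbb F_p$ is split. The preimage $L'\subset L$ of a totally singular subspace of dimension $m/2$ then carries the integral form $p^{-1}q$, which again has determinant $\det A$ and level $N$. So there are obvious forms whose theta series can occur in $T(p)\theta_q$. If $\chi(p)=-1$, totally singular subspaces of $L/pL$ have dimension at most $\frac m2-1$, and this source of forms dries up. That is no obstruction by itself: $V$ may be large, and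 if it is the full space of modular forms, stability is trivial. The answer to the question is nevertheless no.

\subsection{The results}
From now on $n=1$ and $m=4$, so $D_q=\det A$ and the weight is $2$. Write $e(t)=e^{2\pi it}$ and $\theta_q(z)=\sum_xe(q(x)z)$. On $M_2(\Gamma_0(N),\chi)$ with $\chi$ quadratic and $p\nmid N$,
\begin{equation}\label{eq:Tp}
T(p):\ \sum_{r}a(r)e(rz)\ \longmapsto\ \sum_r\bigl(a(pr)+\chi(p)\,p\,a(r/p)\bigr)e(rz),
\end{equation}
where $a(r/p)=0$ if $p\nmid r$; other normalizations differ by a nonzero scalar.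

\begin{theorem}\label{thm:A}
Let $\ell\equiv1\bmod4$ and $p$ be primes with $\bigl(\frac p\ell\bigr)=-1$, let $k\ge0$ satisfy $\ell^{2k+1}>4p$, and put $N=\ell^{2k+3}$. There are positive definite quaternary forms $q_j$ $(j\in\mathbb Z/\ell)$ of exact level $N$, with $D_{q_j}=\ell^{6k+5}\in\ell\,(\mathbb Q^\times)^2$, so that $\chi(p)=-1$, such that the following holds. Let $V$ and $S$ be the spaces attached to the level $N$ and the square class $\ell(\mathbb Q^\times)^2$, and put
\[
f=\sum_{j\in\mathbb Z/\ell}\zeta^j\theta_{q_j},\qquad \zeta=e(1/\ell).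
\]
\begin{enumerate}
\item[\textup{(i)}] $f$ is a cusp form, so $f\in S$.
\item[\textup{(ii)}] $T(p)f\ne0$.
\item[\textup{(iii)}] Let $p'$ be any prime with $\chi(p')=-1$. If $T(p')f\neq0$, then $T(p')f$ is not in the span of the theta series $\theta_{q'}$ of \emph{all} positive definite $q'$ of rank $4$, of level any power of $\ell$, with $D_{q'}\in\ell(\mathbb Q^\times)^2$. In particular $T(p')f\notin V$.
\end{enumerate}
Hence $T(p)S\not\subseteq S$.
\end{theorem}

\begin{theorem}\label{thm:B}
The same conclusions \textup{(i)}, \textup{(ii)}, \textup{(iii)} hold for $\ell=5$, $k=0$, $p=2$, that is, for $N=125$, with $q_j$ the explicit sublattices \eqref{eq:Lj125} of index $25$ in $A_4$, for which $D_{q_j}=5^5$. In particular $T(2)S\not\subseteq S$.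
\end{theorem}

In both theorems $n=1<2=\frac m2$ and $p\nmid N$, so each answers the question in the negative. By Theorem~\ref{thm:A}, for every $\ell\equiv1\bmod4$ and every prime $p$ with $\bigl(\frac p\ell\bigr)=-1$, invariance under $T(p)$ fails for all but finitely many of the levels $\ell^{2k+3}$.

\subsection{The idea}\label{ss:idea}
By \eqref{eq:Tp}, if all exponents of $f$ are nonresidues modulo $\ell$ and $\bigl(\frac{p'}\ell\bigr)=-1$, then all exponents of $T(p')f$ are residues. We choose $f$ so that this flip happens at two cusps at once: $f$ has nonresidue exponents at $\infty$, and exponents $r/N$ with $r$ a nonresidue at the cusp $0$. Then $T(p')f$ has residues at both places.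

This is impossible for a nonzero combination of theta series. Positive definiteness forces the quadratic space of every competing form to be, over $\mathbb Q_\ell$, the space $pN_E\perp H$. Here $E=\mathbb Q_\ell(\sqrt\ell)$, $N_E$ is its norm form, $H$ is a hyperbolic plane, and the nonresidue $p$ is used as a scaling factor. The plane $pN_E$ represents no residues among its unit values, and the same holds, suitably scaled, on the dual side. The hyperbolic plane represents everything, so one condition alone excludes nothing. The two conditions together, however, kill every function on $pN_E\perp H$ (Lemma~\ref{lem:vanish}).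

To make ``the two conditions'' precise we express them as an equivariance under a compact open subgroup $J\subset SL_2(\mathbb Q_\ell)$. Such an equivariance makes sense for every theta series, and one can project onto it by a finite average.

\subsection{Conventions}
Throughout, $\ell\equiv1\bmod4$ is a prime. ``Residue'' and ``nonresidue'' mean nonzero quadratic residue or nonresidue modulo $\ell$; note that $-1$ is a residue. For a quadratic form $q$ put $B(x,y)=q(x+y)-q(x)-q(y)$; then $A$ is the Gram matrix of $B$. A lattice over a ring $R$ is \emph{perfect} if $B$ takes values in $R$ on it and identifies it with its $R$-dual. We write $\langle a_1,\dots,a_r\rangle$ for $\sum a_ix_i^2$, with discriminant $\prod a_i$ modulo squares and Hasse invariant $\varepsilon=\prod_{i<j}(a_i,a_j)$. In even rank the discriminant is the square class of $\det A$. The hyperbolic plane $H$ is the form $y_1y_2$; over a field of characteristic $0$ it is $\langle1,-1\rangle$.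

\section{Level 125 by hand}\label{sec:125}

We first describe the form $f$ of Theorem~\ref{thm:B} and check $T(2)f\ne0$. The other two properties need the general method, which is motivated at the end of this section.

\subsection{Coordinates on $A_4$ at $5$}
Let $A_4=\{x\in\mathbb Z^5:\sum x_i=0\}$ with $q(x)=\frac12\sum x_i^2$; its determinant is $5$. The vectors
\[
e_0=(-1,-1,1,1,0),\qquad r=(1,1,1,1,-4),\qquad e=(1,-1,2,-2,0)
\]
are mutually orthogonal, with $q(e_0)=2$, $q(r)=10$, $q(e)=5$. We decompose $A_4\otimes\mathbb Z_5$. Since $B(e_0,e_0)=4$ is a unit, $\mathbb Z_5e_0$ splits off. Since $B(r,x)=x_1+\dots+x_4-4x_5=-5x_5$ and $B(r,r)=20$, the projection coefficient $B(r,x)/B(r,r)=-x_5/4$ is in $\mathbb Z_5$, so $\mathbb Z_5r$ splits off too. Hence $A_4\otimes\mathbb Z_5=\mathbb Z_5e_0\perp\mathbb Z_5r\perp R$ with $R$ binary of determinant $5/(4\cdot20)=1/16$ up to unit squares. As $-1$ is a square in $\mathbb Z_5$, so is $-\det R$, and $R$ is a hyperbolic plane. Let $v,v'$ be a hyperbolic basis, so $q(v)=q(v')=0$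 and $B(v,v')=1$.

The vector $e$ lies in $R$; write $e=av+a'v'$. Then $aa'=q(e)=5$, and after exchanging $v,v'$ if necessary $a$ is a unit and $5\mid a'$. So $\tilde e=av$ and $\tilde e'=a^{-1}v'$ form a hyperbolic basis of $R$ with $\tilde e\equiv e\bmod 5$. Let $\iota\in\mathbb Z_5$ with $\iota^2=-1$, $\iota\equiv2\bmod5$. In the coordinates
\begin{equation}\label{eq:coords125}
x=te_0+s\,\iota r+y_1\tilde e+y_2\tilde e',\qquad t,s,y_1,y_2\in\mathbb Z_5,
\end{equation}
on $A_4\otimes\mathbb Z_5$ we get $q(x)=2(t^2-5s^2)+y_1y_2$.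

These coordinates are easily read off modulo $5$. First, $y_2=B(x,\tilde e)\equiv B(x,e)=x_1-x_2+2x_3-2x_4$. If $y_2\equiv0$, then $x\equiv te_0+\sigma r+y_1e$ with $\sigma=\iota s\equiv2s$. The fifth coordinate gives $\sigma\equiv x_5$, and the sum of the third and fourth gives $x_3+x_4\equiv2t+2\sigma$. So
\begin{equation}\label{eq:ts}
s\equiv3x_5,\qquad t\equiv3(x_3+x_4)-x_5\pmod5\qquad\text{if }y_2\equiv0.
\end{equation}

\subsection{The form $f$}
For $j\in\mathbb Z/5$ let $L_j=\{x\in A_4:y_2\equiv0,\ s\equiv jt\bmod5\}$. By \eqref{eq:ts},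
\begin{equation}\label{eq:Lj125}
L_j=\{x\in A_4:\ x_1-x_2+2x_3-2x_4\equiv0,\ \ x_5\equiv2j\,(3(x_3+x_4)-x_5)\pmod5\}.
\end{equation}
The two conditions $y_2\equiv0$ and $s-jt\equiv0$ are independent, so $L_j$ has index $25$ in $A_4$ and determinant $5\cdot25^2=5^5$. (Its level is $125$, by Proposition~\ref{prop:f}.) Put $f=\sum_j\zeta^j\theta_{L_j}$ with $\zeta=e(1/5)$. A vector with $y_2\equiv0$, $t\not\equiv0$ lies in exactly one $L_j$, namely for $j=s/t$. A vector with $y_2\equiv t\equiv0$ lies in all $L_j$ or in none, and $\sum_j\zeta^j=0$. Hence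
\begin{equation}\label{eq:f125}
f(z)=\sum_{\substack{x\in A_4\\ y_2\equiv0,\ t\not\equiv0}}\zeta^{s/t}\,e(q(x)z).
\end{equation}
On these vectors $q(x)\equiv2t^2$, so the exponents of $f$ are $\equiv\pm2\bmod5$. Since $\chi(2)=\bigl(\frac25\bigr)=-1$, we study $T(2)f$, whose exponents are $\equiv\pm1\bmod5$.

\subsection{$T(2)f\ne0$}\label{ss:T2}
By \eqref{eq:Tp} the coefficient of $T(2)f$ at $e(z)$ is $a_f(2)$, so we need the vectors $x\in A_4$ with $q(x)=2$ and $y_2\equiv0$; for them $2\equiv2t^2$, so $t\not\equiv0$ is automatic. A vector of $A_4$ with $q=2$ has two entries $+1$, two entries $-1$ and one entry $0$. The entries of $e$ modulo $5$ are $1,4,2,3,0$: all residue classes, each once. Suppose the zero of $x$ is at the position where $e$ has class $o$. Then $B(x,e)\equiv0$ says that the classes at the two positions of $+1$ and at the two positions of $-1$ have equal sums. Together they sum to $-o=4o$, so each sum is $2o$, and the two pairs are $\{o\pm1\}$ and $\{o\pm2\}$. So each $o$ gives exactly two vectors $\pm x$.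 For $o=0,1,4,2,3$ they are as follows. The columns refer to the vector displayed, with $t$ and $s/t\equiv3x_5/t$ modulo $5$ from \eqref{eq:ts}; the ratio $s/t$ is the same for $-x$.
\begin{center}
\begin{tabular}{c|r|r|r}
$\pm x$ & $x_5$ & $t$ & $s/t$\\\hline
$(-1,-1,1,1,0)$ & $0$ & $1$ & $0$\\
$(0,1,-1,1,-1)$ & $-1$ & $1$ & $-3$\\
$(1,0,1,-1,-1)$ & $-1$ & $1$ & $-3$\\
$(-1,1,0,-1,1)$ & $1$ & $1$ & $3$\\
$(1,-1,-1,0,1)$ & $1$ & $1$ & $3$
\end{tabular}
\end{center}
Since $\cos\frac{6\pi}5=-\frac{1+\sqrt5}4$,
\begin{equation}\label{eq:af2}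
a_f(2)=2\,(1+2\zeta^{-3}+2\zeta^{3})=2\bigl(1+4\cos\tfrac{6\pi}5\bigr)=-2\sqrt5\neq0 .
\end{equation}

\subsection{What remains, and why it is plausible}
We must show that $f$ is a cusp form and that $h=T(2)f$ is not a combination of theta series. The residue classes of the exponents of $h$ at $\infty$ do not suffice for the latter, because the theta series allowed in (iii) can have such exponents: for instance, $\theta_{A_4}$ has the exponent $q(1,-1,0,0,0)=1$. The second piece of information is at the cusp $0$. There $f$ will turn out to have exponents $r/125$ with $r\equiv\pm2$, and $h$ exponents $r/125$ with $r\equiv\pm1\bmod5$.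

Accordingly, let $\varphi$ be a locally constant, compactly supported function of $(t,s,y_1,y_2)\in\mathbb Q_5^4$ that is supported where $q\equiv\pm1\bmod5$, and whose Fourier transform $\hat\varphi$ is supported where $125\,q\equiv\pm1\bmod5$. On the hyperplane $y_1=0$ we have $q=2(t^2-5s^2)$. If this is a unit, then $t$ is a unit, $s$ is integral, and $q\equiv2t^2\equiv\pm2$. So \emph{$\varphi$ vanishes on $y_1=0$}. In the same way \emph{$\hat\varphi$ vanishes on $y_1=0$}: if $125q=250(t^2-5s^2)$ is a unit there, it is $\equiv-2(25s)^2\equiv\pm2$. The second statement means $\int\varphi\,dy_2=0$. After a Fourier transform in $y_2$, these are vanishing statements on the two coordinate axes of a plane on which $SL_2(\mathbb Q_5)$ acts by matrix multiplication. The equivariance under the group $J$ mentioned in Section~\ref{ss:idea} spreads them over the whole plane, so $\varphi=0$. We now carry this out in general.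

\section{Theta series with a Schwartz function at $\ell$}

Every sum such as \eqref{eq:f125} is a theta series weighted by a function at $\ell$. The group that acts on these weights is $SL_2(\mathbb Q_\ell)$, and we recall how.

Let $\psi(x)=e(-\{x\}_\ell)$ on $\mathbb Q_\ell$, where $\{x\}_\ell$ is the $\ell$-adic fractional part. Then $\psi$ is an additive character, $\psi(x\mathbb Z_\ell)=1$ if and only if $x\in\mathbb Z_\ell$, and $\psi(r)=e(-r)$ for $r\in\mathbb Z[1/\ell]$. Put
\[
u(b)=\begin{pmatrix}1&b\\0&1\end{pmatrix},\quad u^-(c)=\begin{pmatrix}1&0\\c&1\end{pmatrix},\quad m(a)=\begin{pmatrix}a&0\\0&a^{-1}\end{pmatrix},\quad w=\begin{pmatrix}0&1\\-1&0\end{pmatrix};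
\]
then
\begin{equation}\label{eq:conj}
u^-(c)=w^{-1}u(-c)w .
\end{equation}
Let $(U,q)$ be an even-dimensional nondegenerate quadratic space over $\mathbb Q_\ell$ and $\mathcal S(U)$ the space of locally constant compactly supported functions on it. The Weil representation $\omega$ \cite{Weil} is a smooth representation of $SL_2(\mathbb Q_\ell)$ on $\mathcal S(U)$ (every vector is fixed by an open subgroup) with
\[
\omega(u(b))\varphi(x)=\psi(bq(x))\varphi(x),\qquad \omega(m(a))\varphi(x)=\chi_U(a)|a|^{\dim U/2}\varphi(ax),\qquad\omega(w)\varphi=\gamma_U\hat\varphi .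
\]
Here $\hat\varphi(x)=\int\varphi(y)\psi(B(x,y))\,dy$ with the self-dual measure, $\chi_U$ is a quadratic character and $\gamma_U\in\mathbb C^\times$ is a constant.

Put $\Gamma=SL_2(\mathbb Z[1/\ell])$. Since $\mathbb Z[1/\ell]$ is Euclidean, $\Gamma$ is generated by the $u(b)$, $u^-(c)$ with $b,c\in\mathbb Z[1/\ell]$. Likewise $SL_2(\mathbb Q_\ell)$ is generated by the $u(b),u^-(c)$ with $b,c\in\mathbb Q_\ell$. As $\mathbb Z[1/\ell]$ is dense in $\mathbb Q_\ell$, $\Gamma$ is dense in $SL_2(\mathbb Q_\ell)$. For $\gamma\in GL_2(\mathbb Q)$ with $\det\gamma>0$ and bottom row $(c,d)$ let $(F|\gamma)(z)=\det(\gamma)(cz+d)^{-2}F(\gamma z)$.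

\begin{definition}
An \emph{admissible lattice} is a $\mathbb Z[1/\ell]$-lattice $\Lambda$ of rank $4$ in a positive definite rational quadratic space, with $q(\Lambda)\subset\mathbb Z[1/\ell]$, which is perfect over $\mathbb Z[1/\ell]$. For $\varphi\in\mathcal S(\Lambda\otimes\mathbb Q_\ell)$ put $\theta^\Lambda_\varphi(z)=\sum_{x\in\Lambda}\varphi(x)e(q(x)z)$.
\end{definition}

Because $\varphi$ has compact support, only vectors of some $\mathbb Z$-lattice in $\Lambda$ contribute, so the sum converges. If $L$ is a $\mathbb Z$-lattice with $L[1/\ell]=\Lambda$, then $\theta_L=\theta^\Lambda_\varphi$ with $\varphi=1_{L\otimes\mathbb Z_\ell}$.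

\begin{lemma}\label{lem:theta}
If $\Lambda$ is admissible, then $\theta^\Lambda_\varphi|\gamma=\theta^\Lambda_{\omega(\gamma)^{-1}\varphi}$ for all $\gamma\in\Gamma$ and $\varphi\in\mathcal S(\Lambda\otimes\mathbb Q_\ell)$.
\end{lemma}

\begin{proof}
For $\gamma=u(b)$ we have $\theta_\varphi(z+b)=\sum\varphi(x)e(bq(x))e(q(x)z)$, and $e(bq(x))=\psi(-bq(x))$ because $bq(x)\in\mathbb Z[1/\ell]$.

Let $\gamma=w$. As $\Lambda$ is dense in $\Lambda\otimes\mathbb Q_\ell$, we may assume by linearity that $\varphi=1_{y+M_\ell}$ with $y\in\Lambda$ and $M_\ell$ a $\mathbb Z_\ell$-lattice. Let $M=\Lambda\cap M_\ell$, so $\theta_\varphi=\sum_{x\in y+M}e(q(x)z)$. Poisson summation in rank $4$ gives, with $M^\#$ the dual lattice,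
\[
(\theta_\varphi|w)(z)=z^{-2}\theta_\varphi(-1/z)=-\det(M)^{-1/2}\sum_{x\in M^\#}e(B(x,y))\,e(q(x)z).
\]
Since $\Lambda$ is perfect, $\det M$ is a (possibly negative) power of $\ell$ and $M^\#=\Lambda\cap M_\ell^\#$. The generalized index of $M_\ell$ in $M_\ell^\#$ is $\det M$, and $\mathrm{vol}(M_\ell)\,\mathrm{vol}(M_\ell^\#)=1$, so $\mathrm{vol}(M_\ell)=\det(M)^{-1/2}$. Hence $\hat\varphi(x)=\det(M)^{-1/2}e(-B(x,y))1_{M^\#_\ell}(x)$ for $x\in\Lambda$. By Fourier inversion $\omega(w)^{-1}\varphi(x)=\gamma_U^{-1}\hat\varphi(-x)$, where $U=\Lambda\otimes\mathbb Q_\ell$. So $\theta_\varphi|w=-\gamma_U\,\theta_{\omega(w)^{-1}\varphi}$, with a constant independent of $\varphi$.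

By \eqref{eq:conj}, $\Gamma$ is generated by $w$ and the $u(b)$. So for each $\gamma\in\Gamma$ there is $\lambda(\gamma)\in\mathbb C^\times$ with $\theta_\varphi|\gamma=\lambda(\gamma)\theta_{\omega(\gamma)^{-1}\varphi}$ for all $\varphi$. It is unique, as $\omega(\gamma)$ is bijective and some $\theta_\varphi$ is nonzero. From $\theta_\varphi|\gamma_1|\gamma_2=\lambda(\gamma_1)\lambda(\gamma_2)\theta_{\omega(\gamma_1\gamma_2)^{-1}\varphi}$ we see that $\lambda$ is a homomorphism to $\mathbb C^\times$. It is trivial on all $u(b)$, hence on their conjugates $u^-(c)$, and these elements generate $\Gamma$. So $\lambda=1$.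
\end{proof}

\section{Types, and a space with no residue types}

\subsection{The local space and the characters}
Fix a prime $p$ with $\bigl(\frac p\ell\bigr)=-1$, an integer $k\ge0$, and $N=\ell^{2k+3}$. Let $\mathcal V=\mathbb Q_\ell^4$ with
\begin{equation}\label{eq:V}
q(t,s,y_1,y_2)=p(t^2-\ell s^2)+y_1y_2 .
\end{equation}
So $\mathcal V=pN_E\perp H$ with $E=\mathbb Q_\ell(\sqrt\ell)$ and $N_E(t+s\sqrt\ell)=t^2-\ell s^2$. Up to isometry $\mathcal V$ does not depend on the nonresidue $p$, since the quotient of two nonresidues is a square in $\mathbb Z_\ell$.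

We want to express that $\varphi$ lives on one class of values $q\equiv\alpha$ modulo $\ell$ and $\hat\varphi$ on one class of values $Nq\equiv-\beta$ modulo $\ell$. The unipotent elements $u(b)$ with $b\in\ell^{-1}\mathbb Z_\ell$ detect the first property and the $u^-(c)$ with $c\in\ell^{-1}N\mathbb Z_\ell$ the second. Together with suitable diagonal elements they form the group
\[
J=\Bigl\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb Q_\ell):\ a,d\in1+\ell^{k+1}\mathbb Z_\ell,\ b\in\ell^{-1}\mathbb Z_\ell,\ c\in\ell^{-1}N\mathbb Z_\ell\Bigr\},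
\]
and the two properties are encoded in the function
\[
\Psi_{\alpha,\beta}\begin{pmatrix}a&b\\c&d\end{pmatrix}=\psi\bigl(\alpha b+\beta N^{-1}c\bigr)\qquad(\alpha,\beta\in\mathbb Z_\ell^\times)
\]
on $J$. Only $\alpha,\beta$ modulo $\ell$ matter. $J$ is closed under products, because $bc'\in\ell^{-2}N\mathbb Z_\ell=\ell^{2k+1}\mathbb Z_\ell\subset\ell^{k+1}\mathbb Z_\ell$, and clearly under inverses; it is compact and open. In a product, $b''=ab'+bd'\equiv b+b'\bmod\ell^k$ and $c''=ca'+dc'\equiv c+c'\bmod\ell^kN$, so $\Psi_{\alpha,\beta}$ is a character. (Conjugation by $\mathrm{diag}(\ell^{k+1},1)$ turns $J$ into the group given by $a,d\in1+\ell^{k+1}\mathbb Z_\ell$, $b\in\ell^k\mathbb Z_\ell$, $c\in\ell^{k+1}\mathbb Z_\ell$. For $k=0$ these are the matrices in $SL_2(\mathbb Z_\ell)$ that are upper triangular unipotent modulo $\ell$.) Put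
\[
\mathcal S[\alpha,\beta]=\{\varphi\in\mathcal S(\mathcal V):\ \omega(g)\varphi=\Psi_{\alpha,\beta}(g)\varphi\ \text{ for all }g\in J\}.
\]
We say that such $\varphi$, and the theta series $\theta^\Lambda_\varphi$, have \emph{type} $[\alpha,\beta]$.

\begin{lemma}\label{lem:support}
A function $\varphi\in\mathcal S(\mathcal V)$ is in $\mathcal S[\alpha,\beta]$ if and only if $\omega(m(a))\varphi=\varphi$ for all $a\in1+\ell^{k+1}\mathbb Z_\ell$ and
\begin{equation}\label{eq:supp}
\operatorname{supp}\varphi\subset\{q\in\alpha+\ell\mathbb Z_\ell\},\qquad\operatorname{supp}\hat\varphi\subset\{Nq\in-\beta+\ell\mathbb Z_\ell\}.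
\end{equation}
\end{lemma}

\begin{proof}
From $\begin{pmatrix}a&b\\c&d\end{pmatrix}=u^-(c/a)\,m(a)\,u(b/a)$ we see that $J$ is generated by the $u(b)$, $m(a)$, $u^-(c)$ contained in it, and $\Psi_{\alpha,\beta}(m(a))=1$. Equivariance under $u(b)$, $b\in\ell^{-1}\mathbb Z_\ell$, says $\psi(bq(x))=\psi(b\alpha)$ for all these $b$ and all $x\in\operatorname{supp}\varphi$, i.e.\ $q(x)-\alpha\in\ell\mathbb Z_\ell$. By \eqref{eq:conj}, equivariance under $u^-(c)$, $c\in\ell^{-1}N\mathbb Z_\ell$, says $\psi(-cq(x))=\psi(\beta N^{-1}c)$ for all these $c$ and all $x\in\operatorname{supp}\hat\varphi$, i.e.\ $q(x)+\beta N^{-1}\in\ell N^{-1}\mathbb Z_\ell$.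
\end{proof}

\begin{lemma}\label{lem:kappa}
\textup{(a)} Let $\kappa=u(b)$ with $b\in\ell^{-k-1}\mathbb Z_\ell$, or $\kappa=u^-(c)$ with $c\in\ell^{k+2}\mathbb Z_\ell$. Then $\omega(\kappa)\mathcal S[\alpha,\beta]\subset\mathcal S[\alpha,\beta]$.

\textup{(b)} Every nonzero row vector in $\mathbb Q_\ell^2$ has the form $(0,\tau)\kappa$ or $(\tau,0)\kappa$ with $\tau\in\mathbb Q_\ell^\times$ and $\kappa$ as in \textup{(a)}.
\end{lemma}

For $k=0$ the elements $\kappa$ lie in $J$ and (a) is trivial. For $k>0$ the unipotent elements $u(b),u^-(c)$ of $J$ are not enough for (b), and (a) says that we may use larger ones.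

\begin{proof}
(a) It suffices that conjugation by $\kappa$ preserves $J$ and $\Psi_{\alpha,\beta}$: if $\kappa^{-1}g\kappa\in J$ with $\Psi_{\alpha,\beta}(\kappa^{-1}g\kappa)=\Psi_{\alpha,\beta}(g)$, then $\omega(g)\omega(\kappa)\varphi=\omega(\kappa)\omega(\kappa^{-1}g\kappa)\varphi=\Psi_{\alpha,\beta}(g)\,\omega(\kappa)\varphi$. Let $g=1+X\in J$ with $X=\begin{pmatrix}x_{11}&x_{12}\\x_{21}&x_{22}\end{pmatrix}$, so $x_{11},x_{22}\in\ell^{k+1}\mathbb Z_\ell$, $x_{12}\in\ell^{-1}\mathbb Z_\ell$, $x_{21}\in\ell^{2k+2}\mathbb Z_\ell$. Then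
\begin{align*}
u(b)^{-1}Xu(b)&=\begin{pmatrix}x_{11}-bx_{21}&x_{12}+b(x_{11}-x_{22})-b^2x_{21}\\x_{21}&x_{22}+bx_{21}\end{pmatrix},\\
u^-(c)^{-1}Xu^-(c)&=\begin{pmatrix}x_{11}+cx_{12}&x_{12}\\x_{21}+c(x_{22}-x_{11})-c^2x_{12}&x_{22}-cx_{12}\end{pmatrix}.
\end{align*}
If $b\in\ell^{-k-1}\mathbb Z_\ell$, then $bx_{21}\in\ell^{k+1}\mathbb Z_\ell$, and $b(x_{11}-x_{22})$, $b^2x_{21}$ are in $\mathbb Z_\ell$. If $c\in\ell^{k+2}\mathbb Z_\ell$, then $cx_{12}\in\ell^{k+1}\mathbb Z_\ell$, and $c(x_{22}-x_{11})$, $c^2x_{12}$ are in $\ell^{2k+3}\mathbb Z_\ell=N\mathbb Z_\ell$. So the conjugate lies in $J$ and $\Psi_{\alpha,\beta}$ has the same value on it.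

(b) Let $v=(v_1,v_2)\ne0$. If $v_2\ne0$ and $v_1/v_2\in\ell^{k+2}\mathbb Z_\ell$, then $v=(0,v_2)u^-(v_1/v_2)$. Otherwise $v_1\ne0$ and $v_2/v_1\in\ell^{-k-1}\mathbb Z_\ell$, and $v=(v_1,0)u(v_2/v_1)$.
\end{proof}

\subsection{The vanishing lemma}

\begin{lemma}\label{lem:vanish}
If $\alpha$ and $\beta$ are residues, then $\mathcal S[\alpha,\beta]=0$.
\end{lemma}

\begin{proof}
Write $\varphi\in\mathcal S(\mathcal V)$ as $\varphi(\epsilon;y_1,y_2)$ with $\epsilon=t+s\sqrt\ell\in E$. Conditions \eqref{eq:supp} do not see the plane $pN_E$ directly, because $y_1y_2$ takes all values. We remove the hyperbolic plane by a partial Fourier transform: for $v=(v_1,v_2)\in\mathbb Q_\ell^2$ let $\Phi_\varphi(v)\in\mathcal S(E)$ be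
\[
\Phi_\varphi(v)(\epsilon)=\int_{\mathbb Q_\ell}\varphi(\epsilon;v_1,y)\,\psi(yv_2)\,dy .
\]
By Fourier inversion $\varphi$ is determined by $\Phi_\varphi$, so we have to show $\Phi_\varphi=0$. We first let $v$ be on one of the axes $v_1=0$, $v_2=0$ and then move the vanishing to all $v$ by the elements $\kappa$ of Lemma~\ref{lem:kappa}.

Let $\mathcal F$ be the Fourier transform on $\mathcal S(E)$ for the form $pN_E$, and $\mu_b$ the multiplication by $\psi(b\,pN_E(\epsilon))$ on $\mathcal S(E)$. Both are invertible.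

\emph{The action on $\Phi_\varphi$.} The factor $\psi(by_1y_2)$ in $\omega(u(b))$ shifts $v_2$ by $bv_1$, so
\begin{equation}\label{eq:actu}
\Phi_{\omega(u(b))\varphi}(v)=\mu_b\,\Phi_\varphi(v\,u(b)).
\end{equation}
For the Fourier transform we have $\hat\varphi(\,\cdot\,;y_1',y_2')=\mathcal F\int\!\!\int\varphi(\,\cdot\,;y_1,y_2)\psi(y_1y_2'+y_2y_1')\,dy_2\,dy_1$, that is,
\begin{equation}\label{eq:hat}
\hat\varphi(\xi;y_1',y_2')=\int\bigl(\mathcal F\,\Phi_\varphi(y_1,y_1')\bigr)(\xi)\,\psi(y_1y_2')\,dy_1 .
\end{equation}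
Transforming once more in $y_2'$ and using Fourier inversion we get $\Phi_{\hat\varphi}(v_1,v_2)=\mathcal F\,\Phi_\varphi(-v_2,v_1)$, and $(-v_2,v_1)=vw$. Since $\omega(w)\varphi=\gamma_{\mathcal V}\hat\varphi$ and the constant $\gamma_{\mathcal V}$ cancels in $\omega(w)^{-1}\omega(u(-c))\omega(w)$, we get from \eqref{eq:conj} and \eqref{eq:actu}
\begin{equation}\label{eq:actuminus}
\Phi_{\omega(u^-(c))\varphi}(v)=\mathcal F^{-1}\mu_{-c}\,\mathcal F\;\Phi_\varphi(v\,u^-(c)).
\end{equation}

Now let $\varphi\in\mathcal S[\alpha,\beta]$ with $\alpha,\beta$ residues.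

\emph{Vanishing for $v_1=0$.} The values $\Phi_\varphi(0,v_2)$ depend only on $\varphi$ on the hyperplane $y_1=0$, where $q=pN_E(\epsilon)$. If $N_E(\epsilon)=t^2-\ell s^2$ is a unit, then $t$ is a unit and $s\in\mathbb Z_\ell$, because the two terms have valuations of different parity. Then $pN_E(\epsilon)\equiv pt^2$ is a nonresidue, so it is not in $\alpha+\ell\mathbb Z_\ell$. By the first condition in \eqref{eq:supp}, $\varphi=0$ on $y_1=0$, so $\Phi_\varphi(0,v_2)=0$ for all $v_2$.

\emph{Vanishing for $v_2=0$.} On the hyperplane $y_1'=0$ we have $q(\xi;0,y_2')=pN_E(\xi)$. Suppose $NpN_E(\xi)\in-\beta+\ell\mathbb Z_\ell$, and write $\xi=t'+s'\sqrt\ell$. Then $N_E(\xi)$ has the odd valuation $-2k-3$, so it equals $-\ell s'^2$ up to a factor in $1+\ell\mathbb Z_\ell$, and $\beta\equiv N\ell\,p\,s'^2=p(\ell^{k+2}s')^2$ is a nonresidue, a contradiction. By the second condition in \eqref{eq:supp}, $\hat\varphi(\xi;0,y_2')=0$ for all $\xi,y_2'$. By \eqref{eq:hat} with $y_1'=0$ and Fourier inversion in $y_1$, $\mathcal F\,\Phi_\varphi(y_1,0)=0$,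 so $\Phi_\varphi(v_1,0)=0$ for all $v_1$.

\emph{All other $v$.} By Lemma~\ref{lem:kappa}(b), $v=v_0\kappa$ with $v_0$ on one of the two axes. By part (a) of that lemma, $\omega(\kappa)\varphi\in\mathcal S[\alpha,\beta]$, so $\Phi_{\omega(\kappa)\varphi}(v_0)=0$ by what we have shown. By \eqref{eq:actu} or \eqref{eq:actuminus} this is an invertible operator applied to $\Phi_\varphi(v_0\kappa)=\Phi_\varphi(v)$. Hence $\Phi_\varphi(v)=0$.
\end{proof}

The first condition in \eqref{eq:supp} alone would not suffice: for every $\alpha$ the characteristic function of $\{x\in\mathbb Z_\ell^4:q(x)\in\alpha+\ell\mathbb Z_\ell\}$ satisfies it and is not zero at $(0,0,1,\alpha)$. For suitable nonresidues $\alpha,\beta$ there is no vanishing, as Lemma~\ref{lem:phitau} will show.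

\subsection{Functions with a type give cusp forms}

\begin{lemma}\label{lem:cusp}
Let $\Lambda$ be admissible with $\Lambda\otimes\mathbb Q_\ell\cong\mathcal V$, and let $\varphi\in\mathcal S[\alpha,\beta]$ for some $\alpha,\beta\in\mathbb Z_\ell^\times$. Then for every $\gamma_0\in SL_2(\mathbb Z)$ the constant term of $\theta^\Lambda_\varphi|\gamma_0$ is zero.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:theta} and since $q$ is positive definite, this constant term is $(\omega(\gamma_0)^{-1}\varphi)(0)$. So we show $(\omega(g)\varphi)(0)=0$ for all $g\in SL_2(\mathbb Q_\ell)$. By Lemma~\ref{lem:kappa}(b), the bottom row $(0,1)g$ equals $(0,\tau)\kappa$ or $(\tau,0)\kappa=(0,-\tau)w\kappa$ with $\kappa$ as in part (a) of that lemma. So $g=g_1\kappa$ or $g=g_1w\kappa$ with $g_1$ upper triangular, and $\omega(g_1)$ multiplies the value at $0$ by a scalar. It remains to see that $\omega(\kappa)\varphi$ and its Fourier transform vanish at $0$. This holds because $\omega(\kappa)\varphi\in\mathcal S[\alpha,\beta]$ and $q(0)=0$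 is excluded by both conditions in \eqref{eq:supp}.
\end{proof}

\subsection{Functions of nonresidue type}
We now write down functions satisfying \eqref{eq:supp} with nonresidues $\alpha,\beta$. To have $q$ in a nonresidue class we let $t$ be a unit and keep the other terms divisible by $\ell$. To have $Nq$ in a nonresidue class on the dual side we need the dual coordinate $s'$ to dominate there, with a fixed leading coefficient; an additive character in $s$ achieves this. Let
\begin{equation}\label{eq:calL}
\mathcal L=\{(t,s,y_1,y_2):\ t,y_1\in\mathbb Z_\ell,\ s\in\ell^k\mathbb Z_\ell,\ y_2\in\ell^{2k+1}\mathbb Z_\ell\}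
\end{equation}
and, for $\tau\in\mathbb F_\ell^\times$ and $\zeta=e(1/\ell)$,
\[
\varphi_\tau(x)=\begin{cases}\zeta^{\,\tau^{-1}\ell^{-k}s}&\text{if }x\in\mathcal L\text{ and }t\equiv\tau\bmod\ell,\\0&\text{otherwise.}\end{cases}
\]

\begin{lemma}\label{lem:phitau}
$\varphi_\tau\in\mathcal S[\,p\tau^2,\ (4p\tau^2)^{-1}]$; both entries are nonresidues.
\end{lemma}

\begin{proof}
We verify the criterion of Lemma~\ref{lem:support}; lift $\tau$ to $\mathbb Z_\ell^\times$. An $a\in1+\ell^{k+1}\mathbb Z_\ell$ is a unit square, so $\chi_{\mathcal V}(a)|a|^2=1$. Moreover $\varphi_\tau(ax)=\varphi_\tau(x)$, as $at\equiv t$ and $\ell^{-k}as\equiv\ell^{-k}s$ modulo $\ell$ on $\mathcal L$. On $\operatorname{supp}\varphi_\tau$ we have $\ell s^2,\,y_1y_2\in\ell\mathbb Z_\ell$, so $q\in p\tau^2+\ell\mathbb Z_\ell$.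

Now let $\hat\varphi_\tau(x')\ne0$, with $x'=(t',s',y_1',y_2')$. We have $B(x,x')=2ptt'-2p\ell ss'+y_1y_2'+y_2y_1'$, and the integral factors. The factors for $t\in\tau+\ell\mathbb Z_\ell$, $y_1\in\mathbb Z_\ell$, $y_2\in\ell^{2k+1}\mathbb Z_\ell$ are nonzero only if
\[
t'\in\ell^{-1}\mathbb Z_\ell,\qquad y_2'\in\mathbb Z_\ell,\qquad y_1'\in\ell^{-2k-1}\mathbb Z_\ell .
\]
Since $\zeta^{\tau^{-1}\ell^{-k}s}=\psi(-\tau^{-1}\ell^{-k-1}s)$ for $s\in\ell^k\mathbb Z_\ell$, the factor for $s$ is nonzero only if $\tau^{-1}\ell^{-k-1}+2p\ell s'\in\ell^{-k}\mathbb Z_\ell$, i.e.\ $s'\in-(2p\tau)^{-1}\ell^{-k-2}(1+\ell\mathbb Z_\ell)$. In $q(x')=pt'^2-p\ell s'^2+y_1'y_2'$ the first and last terms are in $\ell^{-2k-2}\mathbb Z_\ell=\ell N^{-1}\mathbb Z_\ell$, and $p\ell s'^2\in(4p\tau^2)^{-1}\ell^{-2k-3}(1+\ell\mathbb Z_\ell)$. So $Nq(x')\in-(4p\tau^2)^{-1}+\ell\mathbb Z_\ell$.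
\end{proof}

\section{Positivity determines the local space}

The vanishing lemma applies to combinations of theta series only if their quadratic spaces are $\mathcal V$ at $\ell$. This is automatic. We use that a quadratic space over $\mathbb Q_v$ is determined by its rank, discriminant and Hasse invariant (by its signature if $v=\infty$), and that the Hasse invariants of a rational space have product $1$. The reference space is
\[
W=\langle1,-\ell\rangle\perp H\quad\text{over }\mathbb Q,
\]
of signature $(2,2)$ and discriminant $\ell$. Write $W_v=W\otimes\mathbb Q_v$.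

\begin{lemma}\label{lem:hasse}
$\varepsilon_\infty(W)=-1$, and $\varepsilon_\ell(\mathcal V)=-\varepsilon_\ell(W)$.
\end{lemma}

\begin{proof}
Over $\mathbb R$, $W\cong\langle1,1,-1,-1\rangle$, and the only nontrivial symbol is $(-1,-1)_\infty=-1$. At $\ell$, $W_\ell=N_E\perp H$ and $\mathcal V=pN_E\perp H$ have the same discriminant. If they were isometric, then $N_E\cong pN_E$ by Witt cancellation. As $pN_E$ represents $p$, this would make $p$ a norm from $E$; but $(p,\ell)_\ell=\bigl(\frac p\ell\bigr)=-1$. So $W_\ell$ and $\mathcal V$ are not isometric, and their Hasse invariants differ.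
\end{proof}

\begin{proposition}\label{prop:local}
Let $q'$ be a positive definite integral quadratic form of rank $4$ on a lattice $L'$, of level a power of $\ell$, with $D_{q'}\in\ell(\mathbb Q^\times)^2$. Then $\Lambda'=L'[1/\ell]$ is admissible and $L'\otimes\mathbb Q_\ell\cong\mathcal V$. Moreover $L'\otimes\mathbb Q_{\ell'}\cong W_{\ell'}$ for all primes $\ell'\ne\ell$.
\end{proposition}

\begin{proof}
Let $A'$ be the Gram matrix and $\ell^a$ the level. As $\ell^aA'^{-1}$ is integral, $\det A'$ is a power of $\ell$, so $\Lambda'$ is admissible.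

Let $\ell'\ne\ell$ and $L'_{\ell'}=L'\otimes\mathbb Z_{\ell'}$, which is perfect. The reduction of $q'$ modulo $\ell'$ is a nonsingular quaternary quadratic form over $\mathbb F_{\ell'}$, hence isotropic. A nonzero isotropic vector of the reduction is a smooth zero because $B$ is perfect, so by Hensel's lemma $L'_{\ell'}$ contains a primitive vector $v$ with $q'(v)=0$. Choose $v'$ with $B(v,v')=1$. Replacing $v'$ by $v'-q'(v')v$ we get $q'(v')=0$. So $v,v'$ span a perfect hyperbolic plane, which splits off, and $L'_{\ell'}=H\perp P$ with $P$ binary and perfect. The reduction of $P$ is not identically zero, so $P$ represents a unit $\mu$. Since the discriminant of $P$ is $-\ell$, we have $P\otimes\mathbb Q_{\ell'}\cong\langle\mu,-\mu\ell\rangle=\mu\langle1,-\ell\rangle$. Here $\langle1,-\ell\rangle$ is the norm form of $\mathbb Q_{\ell'}(\sqrt\ell)$, which is split or unramified (for $\ell'=2$ because $\ell\equiv1\bmod4$). So $\mu$ is a norm, multiplication by an element of norm $\mu$ gives $\mu\langle1,-\ell\rangle\cong\langle1,-\ell\rangle$,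 and $L'\otimes\mathbb Q_{\ell'}\cong W_{\ell'}$.

Thus $L'\otimes\mathbb Q$ and $W$ have equal Hasse invariants at all primes $\ell'\ne\ell$, and at $\infty$ they have $+1$ and $-1$. By the product formula they have opposite Hasse invariants at $\ell$. Since both have discriminant $\ell$, Lemma~\ref{lem:hasse} gives $L'\otimes\mathbb Q_\ell\cong\mathcal V$.
\end{proof}

\begin{remark}
For an odd prime $\ell$ the condition $\ell\equiv1\bmod4$ is necessary for such forms $q'$ to exist. Indeed, at $\ell'=2$ the binary lattice $P$ has a Gram matrix $\begin{pmatrix}2a&b\\b&2c\end{pmatrix}$ with $b$ odd, so $\det A'$ is a unit square times $-\det P=b^2-4ac$ and hence $\equiv1\bmod4$. An odd power of $\ell$ can be $\det A'$ only if $\ell\equiv1\bmod4$.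
\end{remark}

\section{The cusp form attached to an admissible lattice}

Let $\Lambda$ be an admissible lattice with an isometry $\Lambda\otimes\mathbb Q_\ell\cong\mathcal V$, giving $\ell$-adic coordinates $(t,s,y_1,y_2)$ of the vectors of $\Lambda$. With $\mathcal L$ as in \eqref{eq:calL} put, for $j\in\mathbb Z/\ell$,
\begin{equation}\label{eq:Lj}
L_j=\{x\in\Lambda\cap\mathcal L:\ \ell^{-k}s\equiv jt\bmod\ell\},\qquad q_j=q|_{L_j},\qquad f=\sum_{j\in\mathbb Z/\ell}\zeta^j\theta_{q_j}.
\end{equation}

\begin{proposition}\label{prop:f}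
\textup{(a)} $q_j$ is an integral form of exact level $N=\ell^{2k+3}$ and $D_{q_j}=\ell^{6k+5}$. The nebentype character is $\chi(d)=\bigl(\frac d\ell\bigr)$ for $d>0$ prime to $\ell$.

\textup{(b)} With $f_\tau=\theta^\Lambda_{\varphi_\tau}$ we have $f=\sum_{\tau\in\mathbb F_\ell^\times}f_\tau$, and $f$ is a cusp form. In particular $f\in S$.
\end{proposition}

\begin{proof}
(a) Since $q(\mathcal L)\subset\mathbb Z_\ell$, $q_j$ takes values in $\mathbb Z[1/\ell]\cap\mathbb Z_\ell=\mathbb Z$. Let $A_j$ be its Gram matrix. For $\ell'\ne\ell$, $L_j\otimes\mathbb Z_{\ell'}=\Lambda\otimes\mathbb Z_{\ell'}$, so $A_j$ is unimodular over $\mathbb Z_{\ell'}$. At $2$, $A_j^{-1}=A_j^{-1}A_jA_j^{-1}$ is moreover even, since $A_j$ is. At $\ell$, $L_j\otimes\mathbb Z_\ell$ is the orthogonal sum of a hyperbolic plane scaled by $\ell^{2k+1}$, in the coordinates $y_1,y_2$, and the binary lattice spanned by $(t,s)=(1,j\ell^k)$ and $(0,\ell^{k+1})$. Since $B$ has the matrix $\mathrm{diag}(2p,-2p\ell)$ in the coordinates $(t,s)$, the binary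 lattice has determinant $-4p^2\ell\cdot\ell^{2k+2}$. Its first basis vector has the unit value $q=p(1-j^2\ell^{2k+1})$, so its elementary divisors are $1,\ell^{2k+3}$. Altogether $A_j$ has elementary divisors $1,\ell^{2k+1},\ell^{2k+1},\ell^{2k+3}$ at $\ell$. So the level is $\ell^{2k+3}$ and $\det A_j=\ell^{6k+5}$. Finally $\bigl(\frac{D_{q_j}}d\bigr)=\bigl(\frac\ell d\bigr)=\bigl(\frac d\ell\bigr)$ by quadratic reciprocity with $\ell\equiv1\bmod4$ (including the supplementary law for $2$).

(b) A vector $x\in\Lambda\cap\mathcal L$ with $\ell\nmid t$ lies in exactly one $L_j$, namely $j=\ell^{-k}s/t$. If $\ell\mid t$, the condition $\ell^{-k}s\equiv jt$ does not depend on $j$, so $x$ lies in all $L_j$ or in none, and $\sum_j\zeta^j=0$. Hence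
\begin{equation}\label{eq:fsum}
f(z)=\sum_{\substack{x\in\Lambda\cap\mathcal L\\ \ell\nmid t}}\zeta^{\ell^{-k}s/t}e(q(x)z)=\sum_{\tau\in\mathbb F_\ell^\times}f_\tau(z).
\end{equation}
By Lemmas~\ref{lem:phitau} and \ref{lem:cusp}, $f$ vanishes at all cusps. By (a), the $\theta_{q_j}$ lie in $V$.
\end{proof}

\section{The Hecke operator moves the type}

\begin{proposition}\label{prop:hecke}
Let $f$ be as in \eqref{eq:Lj} and $p'$ a prime with $\bigl(\frac{p'}\ell\bigr)=-1$. If $T(p')f\ne0$, then $T(p')f$ is not in the span of the $\theta_{q'}$ of all positive definite $q'$ of rank $4$, of level any power of $\ell$, with $D_{q'}\in\ell(\mathbb Q^\times)^2$.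
\end{proposition}

\begin{proof}
Put $h=T(p')f$ and $\mathbf d=\mathrm{diag}(1,p')$. The classical description of $h$ uses matrices of determinant $p'$. To compute the effect on types at $\ell$ we first arrange that all of them look alike at $\ell$.

\emph{Step 1: representatives close to $\mathbf d$.} With our normalization of $F|\gamma$, formula \eqref{eq:Tp} reads
\[
h=\sum_{i\bmod p'}f\Big|\begin{pmatrix}1&i\\0&p'\end{pmatrix}+\chi(p')\,f|\mathrm{diag}(p',1).
\]
Choose the representatives $i$ divisible by $\ell^{2k+4}$. Choose $\kappa_0\in SL_2(\mathbb Z)$ with $\kappa_0\equiv\mathrm{diag}(p'^{-1},p')\bmod\ell^{2k+4}$. Then $\kappa_0\in\Gamma_0(N)$ and $f|\kappa_0=\chi(p')f$, because $\chi$ is a character modulo $\ell$. So the last term is $f|\kappa_0\,\mathrm{diag}(p',1)$, and $\kappa_0\,\mathrm{diag}(p',1)\equiv\mathbf d\bmod\ell^{2k+4}$. Hence $h=\sum_\delta f|\delta$ over $p'+1$ integral matrices $\delta\equiv\mathbf d\bmod\ell^{2k+4}$ of determinant $p'$.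

They represent $\Gamma\backslash\{\delta\in M_2(\mathbb Z[1/\ell]):\det\delta=p'\}$. Indeed, a coset $\Gamma\delta$ is determined by the row lattice $\mathbb Z[1/\ell]^2\delta$, a submodule of index $p'$ in $\mathbb Z[1/\ell]^2$. There are $p'+1$ such submodules, the preimages of the lines in $\mathbb F_{p'}^2$, and our matrices give the lines spanned by $(1,i)$ and by $(0,1)$.

With $f_\tau$ from Proposition~\ref{prop:f} put $h_\tau=\sum_\delta f_\tau|\delta$, so $h=\sum_\tau h_\tau$.

\emph{Step 2: the type of $h_\tau$.} Let $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma\cap J$. For each $\delta$ write $\delta\gamma=\gamma_\delta\delta'$ with $\gamma_\delta\in\Gamma$ and $\delta'$ in our list; $\delta\mapsto\delta'$ is a permutation. Since $\delta,\delta'\in\mathbf d+\ell^{2k+4}M_2(\mathbb Z_\ell)$, $\mathbf d\in GL_2(\mathbb Z_\ell)$ and $\gamma\in\ell^{-1}M_2(\mathbb Z_\ell)$,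
\[
\gamma_\delta=\delta\gamma\delta'^{-1}\in\mathbf d\gamma\mathbf d^{-1}+NM_2(\mathbb Z_\ell),\qquad\mathbf d\gamma\mathbf d^{-1}=\begin{pmatrix}a&b/p'\\p'c&d\end{pmatrix}.
\]
So $\gamma_\delta\in J$, and every $\Psi_{\alpha,\beta}$ takes on $\gamma_\delta$ the value
\[
\Psi_{\alpha,\beta}(\mathbf d\gamma\mathbf d^{-1})=\psi\bigl(\alpha b/p'+\beta p'N^{-1}c\bigr)=\Psi_{\alpha/p',\,\beta p'}(\gamma).
\]
By Lemmas~\ref{lem:theta} and \ref{lem:phitau}, $f_\tau|\gamma_\delta=\Psi_{p\tau^2,(4p\tau^2)^{-1}}(\gamma_\delta)^{-1}f_\tau$. Hence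
\begin{equation}\label{eq:htype}
h_\tau|\gamma=\sum_\delta f_\tau|\gamma_\delta|\delta'=\Psi'_\tau(\gamma)^{-1}h_\tau,\qquad\Psi'_\tau=\Psi_{\alpha_\tau,\beta_\tau},\quad\alpha_\tau=\frac{p}{p'}\tau^2,\quad\beta_\tau=\frac{p'}{4p\tau^2}.
\end{equation}
As $p$ and $p'$ are both nonresidues, \emph{$\alpha_\tau$ and $\beta_\tau$ are residues.}

\emph{Step 3: projection.} Suppose $h=\sum_ic_i\theta_{q_i'}$ is a finite combination of theta series as in the proposition; we show $h=0$. By Proposition~\ref{prop:local}, $\theta_{q_i'}=\theta^{\Lambda_i}_{\varphi_i}$ with $\Lambda_i$ admissible and $\varphi_i\in\mathcal S(\mathcal V)$, after identifying $\Lambda_i\otimes\mathbb Q_\ell$ with $\mathcal V$. Choose an open normal subgroup $J'$ of the compact group $J$ that fixes all $\varphi_i$ and is contained in the kernels of all $\Psi'_\tau$. As $\Gamma$ is dense in $SL_2(\mathbb Q_\ell)$, there are $\gamma_1,\dots,\gamma_M\in\Gamma\cap J$ representing $J/J'$. For each of the characters $\Psi'$ among the $\Psi'_\tau$ put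
\[
\mathcal P_{\Psi'}F=\frac1M\sum_{\nu=1}^M\Psi'(\gamma_\nu)\,F|\gamma_\nu .
\]
By \eqref{eq:htype} and orthogonality of the characters of $J/J'$, $\mathcal P_{\Psi'}h_\tau$ is $h_\tau$ if $\Psi'_\tau=\Psi'$ and $0$ otherwise. So $h=\sum_{\Psi'}\mathcal P_{\Psi'}h$, the sum over the distinct characters among the $\Psi'_\tau$. On the other hand, by Lemma~\ref{lem:theta},
\[
\mathcal P_{\Psi'}\theta^{\Lambda_i}_{\varphi_i}=\theta^{\Lambda_i}_{\tilde\varphi_i},\qquad\tilde\varphi_i=\frac1M\sum_\nu\Psi'(\gamma_\nu)\,\omega(\gamma_\nu)^{-1}\varphi_i .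
\]
The function $g\mapsto\Psi'(g)\,\omega(g)^{-1}\varphi_i$ on $J$ depends only on $J'g=gJ'$, because $J'$ fixes $\varphi_i$ and lies in the kernel of $\Psi'$. So for $g_0\in J$ we may replace the representatives $\gamma_\nu$ by $\gamma_\nu g_0^{-1}$, and
\[
\omega(g_0)\tilde\varphi_i=\frac1M\sum_\nu\Psi'(\gamma_\nu)\,\omega(\gamma_\nu g_0^{-1})^{-1}\varphi_i=\Psi'(g_0)\,\frac1M\sum_\nu\Psi'(\gamma_\nu g_0^{-1})\,\omega(\gamma_\nu g_0^{-1})^{-1}\varphi_i=\Psi'(g_0)\,\tilde\varphi_i .
\]
Thus $\tilde\varphi_i\in\mathcal S[\alpha_\tau,\beta_\tau]$ for a suitable $\tau$, and this space is $0$ by Lemma~\ref{lem:vanish}. So $\mathcal P_{\Psi'}h=0$ for all $\Psi'$, and $h=0$.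
\end{proof}

\begin{remark}
The hypothesis $\chi(p')=-1$ is used only to see that $\alpha_\tau$ and $\beta_\tau$ in \eqref{eq:htype} are residues. If $\bigl(\frac{p'}\ell\bigr)=1$, then $\alpha_\tau$ and $\beta_\tau=(4\alpha_\tau)^{-1}$ are nonresidues and $\mathcal S[\alpha_\tau,\beta_\tau]$ is not zero: it contains $\varphi_{\tau'}$ with $\tau'^2\equiv\tau^2/p'$.
\end{remark}

\section{Proofs of the theorems}

By Propositions~\ref{prop:f} and \ref{prop:hecke}, every admissible lattice $\Lambda$ with $\Lambda\otimes\mathbb Q_\ell\cong\mathcal V$ provides forms $q_j$ of the required level and discriminant with properties (i) and (iii). Only (ii) depends on the choice. Once (ii) is known, (i) and (iii) with $p'=p$ give $f\in S$ and $T(p)f\notin V$, so $T(p)S\not\subseteq S$.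

\begin{proof}[Proof of Theorem \ref{thm:B}]
Take $\ell=5$, $p=2$, $k=0$ and $\Lambda=A_4[1/5]$, which is admissible since $\det A_4=5$. The coordinates \eqref{eq:coords125} identify $\Lambda\otimes\mathbb Q_5$ with $\mathcal V$, with $A_4\otimes\mathbb Z_5=\{t,s,y_1,y_2\in\mathbb Z_5\}$. For $k=0$ we have $\mathcal L=\{t,s,y_1\in\mathbb Z_5,\ y_2\in5\mathbb Z_5\}$, so $\Lambda\cap\mathcal L=\{x\in A_4:y_2\equiv0\bmod5\}$, and the $L_j$ and $f$ of \eqref{eq:Lj} are those of Section~\ref{sec:125}. Property (ii) is \eqref{eq:af2}.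
\end{proof}

For Theorem~\ref{thm:A} we cannot list vectors. Instead we build $\Lambda$ around a vector $e_0$ with $q(e_0)=p$ and weight $1$, and use the size of $\ell^{2k+1}$ to exclude all vectors $x\in\Lambda\cap\mathcal L$ with $q(x)=p$ other than $\pm e_0$. (In level $125$ the inequality $\ell^{2k+1}>4p$ fails, $5<8$, and Section~\ref{ss:T2} found ten such vectors.)

\begin{proof}[Proof of Theorem \ref{thm:A}]
\emph{The space.} We want a positive definite rational space $\mathbf V$ of rank $4$ and discriminant $\ell$ with $\mathbf V_v\cong W_v$ for $v\ne\ell,\infty$ and $\mathbf V_\ell\cong\mathcal V$. Compared with $W$, the prescribed Hasse invariants change exactly at $\infty$ (from $-1$ to $+1$) and at $\ell$, by Lemma~\ref{lem:hasse}. So their product is $1$, and $\mathbf V$ exists \cite[IV.3.3, Prop.~7]{Serre}. By Hasse--Minkowski there is $e_0\in\mathbf V$ with $q(e_0)=p$: the value $p$ is represented at $\infty$ by positivity, at $\ell$ by $pN_E$, and elsewhere because $W_v$ contains $H$.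

\emph{The lattice.} Let $\ell'\ne\ell$ be a prime. Over $\mathbb Z_{\ell'}$ consider the form
\[
x_1^2+x_1x_2+\tfrac{1-\ell}4x_2^2+y_1y_2 .
\]
It is integral since $\ell\equiv1\bmod4$, perfect since its binary parts have determinants $-\ell$ and $-1$, isometric to $W_{\ell'}$ over $\mathbb Q_{\ell'}$ (complete the square), and it represents $p$ through $y_1y_2$. By Witt's theorem there is an isometric lattice $M_{\ell'}\subset\mathbf V_{\ell'}$ that contains $e_0$. Now take any $\mathbb Z[1/\ell]$-lattice in $\mathbf V$ containing $e_0$. At almost all $\ell'$ it is integral and perfect, and we replace its completion by $M_{\ell'}$ at the finitely many other $\ell'\ne\ell$. The resulting lattice $\Lambda$ is admissible and contains $e_0$. By Witt's theorem we can choose the isometry $\Lambda\otimes\mathbb Q_\ell\cong\mathcal V$ so that $e_0$ has coordinates $(t,s,y_1,y_2)=(1,0,0,0)$.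

\emph{Nonvanishing.} By \eqref{eq:Tp} and \eqref{eq:fsum}, the coefficient of $T(p)f$ at $e(z)$ is
\[
a_f(p)=\sum_{\substack{x\in\Lambda\cap\mathcal L,\ \ell\nmid t\\ q(x)=p}}\zeta^{\ell^{-k}s/t}.
\]
Let $x\in\Lambda\cap\mathcal L$ with $q(x)=p$. Since $y_1y_2$ and $p\ell s^2$ are in $\ell^{2k+1}\mathbb Z_\ell$, we get $t^2\equiv1\bmod\ell^{2k+1}$, hence $t\equiv\eta\bmod\ell^{2k+1}$ with $\eta\in\{\pm1\}$. Therefore
\[
q(x-\eta e_0)=p(t-\eta)^2-p\ell s^2+y_1y_2\in\ell^{2k+1}\mathbb Z_\ell .
\]
This number is also in $\mathbb Z[1/\ell]$, so it is an integer divisible by $\ell^{2k+1}$. By the triangle inequality for $\sqrt q$, $0\le q(x-\eta e_0)\le(\sqrt p+\sqrt p)^2=4p<\ell^{2k+1}$. So $q(x-\eta e_0)=0$ and $x=\eta e_0$. Conversely $\pm e_0\in\Lambda\cap\mathcal L$ have $t=\pm1$, $s=0$ and weight $1$. Hence $a_f(p)=2\ne0$, which proves (ii).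
\end{proof}

\begin{thebibliography}{9}
\bibitem{KSP} Hidenori Katsurada, Rainer Schulze-Pillot, \emph{Genus theta series, Hecke operators and the basis problem for Eisenstein series}, arXiv:math/0508613 (2005).
\bibitem{Serre} J.-P. Serre, \emph{A Course in Arithmetic}.
\bibitem{Weil} A. Weil, Acta Math. 111 (1964).
\end{thebibliography}

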